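# Boolean degree 1 functions on polar spaces of large rank

## 1. Point weights whose sums over $k$-spaces are 0 or 1

Fix a prime power $q$ and an integer $k\ge 2$. Write $[a]=\frac{q^a-1}{q-1}$ for the number of points ($1$-dimensional subspaces) of $\mathbb F_q^a$, and $c=q^{1-k}$. A $k$-space is a $k$-dimensional subspace. A function on points is summed over a subspace by summing over the points of that subspace.

**Definition.** Let $X$ be a vector space over $\mathbb F_q$. A *$k$-weight* on $X$ is a real function $w$ on the points of $X$ such that
$$w(L):=\sum_{p\in L}w(p)\in\{0,1\}\qquad\text{for every $k$-space }L\le X .$$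

Since a $k$-space has $[k]$ points, $\frac1{[k]}-w$ is a $k$-weight whenever $w$ is. Four kinds of $k$-weight can be written down at once:
$$0,\qquad \delta_x,\qquad c\,1_{X\setminus\pi},\qquad c\,1_{X\setminus\pi}-\delta_x\ \ (x\notin\pi),$$
with $x$ a point and $\pi$ a hyperplane of $X$. For the third, a $k$-space $L\not\subseteq\pi$ has $[k]-[k-1]=q^{k-1}$ points off $\pi$, so its sum is $q^{k-1}c=1$, while $L\subseteq\pi$ has sum $0$. For the fourth, a $k$-space through $x$ is not contained in $\pi$, so its sum is $1-1=0$; other $k$-spaces are unaffected.

**Definition.** These four kinds are called *low*. A weight $w$ is *high* if $\frac1{[k]}-w$ is low. The triple $(q,n,k)$ is **good** if every $k$-weight on $\mathbb F_q^n$ is low or high.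

A weight is determined by its sums as soon as $\dim X\ge k+1$. Let $U$ be a $(k+1)$-space, $p$ a point of $U$, and put
$$a_p=\sum_{p\in L<U}w(L),\qquad b=\sum_{L<U}w(L),$$
where $L$ runs over $k$-spaces. In $U$ there are $[k+1]$ such $L$, of which $[k]$ pass through a given point and $[k-1]$ through two given points. Hence $b=[k]\,w(U)$ and $a_p=[k]w(p)+[k-1](w(U)-w(p))=q^{k-1}w(p)+[k-1]w(U)$, so
$$q^{k-1}w(p)=a_p-\frac{[k-1]}{[k]}\,b,\qquad a_p\in\{0,\dots,[k]\},\quad b\in\{0,\dots,[k+1]\}. \tag{1}$$
So the function $L\mapsto w(L)$ determines $w$, and a $k$-weight takes at most $r:=([k]+1)([k+1]+1)$ different values.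

What are weights for? They encode Boolean degree 1 functions on polar spaces, one maximal singular subspace at a time. If every weight on such a subspace is low or high, then each of these subspaces carries at most one special hyperplane and at most one special point, and the remaining task is to glue this data together.

## 2. Degree 1 functions on polar spaces and three families of them

**Polar spaces.** Let $V$ be a finite-dimensional vector space over $\mathbb F_q$ with a non-degenerate alternating form ($Sp$), Hermitian form ($U$, with $q$ a square), or quadratic form $Q$ ($O^+,O,O^-$). A subspace is *singular* if it is totally isotropic, or in the orthogonal case if $Q$ vanishes on it. The polar space consists of the singular subspaces; its rank $n$ is the largest dimension of one of them. We write $\langle\cdot,\cdot\rangle$ for the form, linear in the first argument; in the orthogonal case it is $B(x,y)=Q(x+y)-Q(x)-Q(y)$. In the unitary case $\bar s=s^{\sqrt q}$. The families, with their parameters $e$, are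
$$O^+(2n,q),\quad O(2n+1,q),\quad O^-(2n+2,q),\quad Sp(2n,q),\quad U(2n,q),\quad U(2n+1,q)$$
with $e=0,\ 1,\ 2,\ 1^*,\ 1/2,\ 3/2$ respectively, and the number in parentheses is $\dim V$. For $q$ even, $Sp(2n,q)$ is identified with the isomorphic $O(2n+1,q)$ with $V=\mathbb F_q^{2n+1}$. So from now on "type $Sp$" means $q$ odd. (Section 7 shows why this matters.)

Let $\mathcal P$ be the set of singular points. Two points of $\mathcal P$ are *collinear* if they are orthogonal. *Generators* are the singular $n$-spaces. A *partial ovoid* is a set, possibly empty, of pairwise non-collinear points of $\mathcal P$. For $p\in\mathcal P$, $p^\perp$ is a hyperplane of $V$. A hyperplane of $V$ is *degenerate* if it equals $p^\perp$ for some $p\in\mathcal P$ (then $\mathcal P\cap p^\perp$ is a cone with vertex $p$ over a polar space of the same type and rank $n-1$), and otherwise *non-degenerate*.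

We use the following textbook facts about a classical space $X$ of rank $r$.

* (P1) (Witt) $X=E\oplus F\oplus N$, where $E,F$ are singular of dimension $r$ and paired non-degenerately by the form, $N\perp E+F$, $N$ is anisotropic (it has no nonzero singular vector), and $\dim N\le 2$. Here $\dim N=0$ for $O^+(2r),Sp(2r),U(2r)$; $\dim N=1$ for $O(2r+1),U(2r+1)$; $\dim N=2$ for $O^-(2r+2)$. A basis of a singular subspace extends to a hyperbolic basis: it can be taken as the start of a basis $e_1,\dots,e_r$ of such an $E$, with $f_1,\dots,f_r$ a basis of $F$ and $\langle e_i,f_j\rangle=\delta_{ij}$. In particular every singular subspace lies in a generator, and each generator has a generator disjoint from it.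
* (P2) If $x,y$ are singular vectors with $\langle x,y\rangle=1$, then $X=\langle x,y\rangle\oplus\{x,y\}^\perp$, and $\{x,y\}^\perp$ has the same type and rank $r-1$.
* (P3) Pairwise orthogonal singular vectors span a singular subspace.
* (P4) If $r\ge1$, then $X$ is spanned by its singular vectors. Indeed $E$ and $F$ are singular, and for $\nu\in N$ there are $a\in E$, $b\in F$ with $a+b+\nu$ singular: we need $\langle a,b\rangle=-Q(\nu)$ in orthogonal types, and $\beta+\bar\beta=-\langle\nu,\nu\rangle$ with $\beta=\langle a,b\rangle$ in unitary types, which is solvable because the trace $\mathbb F_q\to\mathbb F_{\sqrt q}$ is onto.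

Some consequences. If $p\in\mathcal P$ is spanned by $x$, choose by (P1) a singular $y$ with $\langle x,y\rangle=1$ and put $V_0=\{x,y\}^\perp$; then $p^\perp=p\oplus V_0$, and by (P4) $p^\perp$ is spanned by its singular points when $n\ge2$. Two collinear points lie in a common generator. Two non-collinear points are both collinear with some third point when $n\ge2$, namely with any singular point of $\{x,y\}^\perp$.

**The functions.** The graph $C_q(n,k,e)$ has the singular $k$-spaces as vertices, adjacent when they meet in a $(k-1)$-space. For $p\in\mathcal P$, the function $p^+$ is $1$ on the $k$-spaces containing $p$ and $0$ on the others. For a hyperplane $\pi$ of $V$, $\pi^+$ is $1$ on the $k$-spaces contained in $\pi$ and $0$ on the others. Put $p^-=1-p^+$ and $\pi^-=1-\pi^+$; the symbols $\vee,\wedge$ are pointwise OR and AND, and $f^\pm=g$ means $f=g$ or $1-f=g$. A function has *degree $1$* if it is a real linear combination $\sum_{p\in\mathcal P}w(p)p^+$; it is a *Boolean degree $1$ function* if its values are in $\{0,1\}$.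

The problem, posed as a conjecture in Yuval Filmus and Ferdinand Ihringer, "Boolean degree 1 functions on some classical association schemes", arXiv:1801.06034 (2018), is to prove or disprove the following. *Let $k\ge2$. Then there is $n_{q,k}$ such that every Boolean degree $1$ function $f$ on $C_q(n,k,e)$ with $n\ge n_{q,k}$ is trivial, that is,*
$$f^\pm=\bigvee_i p_i^+\ \vee\ \bigvee_i\pi_i^+\ \vee\ \bigvee_i(\tilde\pi_i^+\wedge\tilde p_i^-), \tag{2}$$
*where the $p_i$ are points of the polar space, the $\pi_i$ are non-degenerate hyperplanes, and the $\tilde\pi_i=\tilde p_i^\perp$ are degenerate hyperplanes with $\tilde p_i\in\mathcal P$.* Empty disjunctions are allowed and equal $0$. We prove that this is true, with $n_{q,k}$ independent of $e$.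

**Theorem 1.** For all $q$ and $k\ge2$ there is $N_0(q,k)$ such that $(q,n,k)$ is good for all $n\ge N_0(q,k)$.

**Theorem 2.** Let $k\ge2$, $n\ge\max(3,k+1)$ and let $(q,n,k)$ be good. Then for every $e$ (for unitary types, $q$ a square), a function $f$ on $C_q(n,k,e)$ is a Boolean degree $1$ function if and only if $f$ or $1-f$ equals one of

* (I) $\sum_{s\in M}s^+$, with $M$ a partial ovoid;
* (II) $\pi^++\sum_{s\in M}s^+$, with $\pi$ a hyperplane of $V$ and $M\subseteq\mathcal P\setminus\pi$ a partial ovoid;
* (III) $(p^\perp)^+-p^++\sum_{s\in M}s^+$, with $p\in\mathcal P$ and $M\subseteq\mathcal P\setminus p^\perp$ a partial ovoid.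

The choice between $f$ and $1-f$, the type, and the data $(\pi,p,M)$ are uniquely determined by $f$.

**Theorem 3.** The conjecture is true, with $n_{q,k}=\max(3,k+1,N_0(q,k))$ for all six families simultaneously.

**Theorem 3 follows from Theorems 1 and 2.** We only have to see that the sums in (I)–(III) are disjunctions as in (2). A singular $k$-space contains at most one point of $M$, since two of its points are orthogonal; so the functions $s^+$, $s\in M$, have disjoint supports. If $s\notin\pi$ and $s\in L$, then $L\not\subseteq\pi$; so these supports are also disjoint from the support of $\pi^+$ (in (III), of $(p^\perp)^+$). Finally, a singular $k$-space through $p$ lies in $p^\perp$, so $(p^\perp)^+-p^+=(p^\perp)^+\wedge p^-$. Hence (I) is $\bigvee s^+$, and (III) is $((p^\perp)^+\wedge p^-)\vee\bigvee s^+$. If $\pi$ is non-degenerate, (II) is $\pi^+\vee\bigvee s^+$; if $\pi=p^\perp$, it is $p^+\vee((p^\perp)^+\wedge p^-)\vee\bigvee s^+$. All have the form (2). $\square$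

The link with Section 1: if $f=\sum_p w(p)p^+$ is Boolean and $G$ is a generator, then for every $k$-space $L\le G$ we have $f(L)=\sum_{p\in L}w(p)\in\{0,1\}$. So $w|_G$ is a $k$-weight on $G\cong\mathbb F_q^n$.

## 3. The Fano plane and the hyperbolic quadric in dimension 4

**Weights in dimension $k+1$.** Take $q=2$, $k=2$, $X=\mathbb F_2^3$: seven points and seven lines. The point-line incidence matrix is invertible (the inverse is given by (1)), so every $\{0,1\}$-valued function on lines comes from exactly one $2$-weight; there are $2^7=128$ of them. Low weights correspond to the following sets of lines with sum $1$: the empty set; the $3$ lines through $x$; the $6$ lines other than $\pi$; the $3$ lines that are neither $\pi$ nor pass through $x\notin\pi$. High weights give the complements, with $7,4,1,4$ lines. So a set of two lines is neither. Formula (1) with $b=2$ gives its weight $w(p)=\frac{a_p}2-\frac13$: it is $\frac23$ at the intersection point of the two lines, $\frac16$ at their other points, and $-\frac13$ at the two remaining points. Check: each chosen line has sum $\frac23+\frac16+\frac16=1$; the third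 line through the intersection has $\frac23-\frac13-\frac13=0$; any other line has $\frac16+\frac16-\frac13=0$. So $(2,3,2)$ is not good, and Theorem 1 does need room.

**The grid.** Take $O^+(4,q)$ as the $2\times2$ matrices with $Q=\det$. The singular points are the rank one matrices $uv^T$, indexed by a pair $(\langle u\rangle,\langle v\rangle)$, and $\det(uv^T+u'v'^T)=\det(u,u')\det(v,v')$ shows that two of them are collinear exactly when they share a coordinate. So $\mathcal P$ is a $(q+1)\times(q+1)$ grid, its singular lines are the rows and columns, and a partial ovoid is a set of cells no two in a row or column. Let $k=n=2$. For a cell $p$, $p^+$ is the indicator of one row and one column. These span the functions whose sum over rows equals their sum over columns: both spaces have dimension $2(q+1)-1$, the former because it is spanned by the edge vectors of a connected bipartite graph on $2(q+1)$ vertices. A Boolean such function picks $t$ rows and $t$ columns; matching them up in any way gives a partial ovoid $M$ with $f=\sum_{s\in M}s^+$. So every Boolean degree $1$ function here is of type (I). But for $t\ge2$ there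 are $t!$ choices of $M$, so uniqueness fails; this is a case with $n=k$, where (1) is not available.

**Why rank 2 is excluded.** In the grid, $q+1$ cells with one in each row and column meet every singular line in exactly one point. There are $(q+1)!$ such sets. Can each be a plane section? A degenerate plane $p^\perp$ meets the grid in a row and a column, so we would need a non-degenerate plane; their number is $(q^3+q^2+q+1)-(q+1)^2=q^3-q$. For $q=4$, $5!=120>60$. So in rank 2 a set that looks like a hyperplane on every generator need not be cut out by a hyperplane of $V$. Section 8 shows that for $n\ge3$ it always is.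

## 4. Monochromatic flats and subspaces

By (1), a weight is a coloring of points with boundedly many colors. This section supplies large subspaces on which a coloring is constant.

The Hales–Jewett theorem (Trans. AMS 106, 1963) says: for a finite alphabet $\Lambda$ and a number $r$ of colors there is $N'$ such that every $r$-coloring of $\Lambda^{N'}$ has a monochromatic combinatorial line, i.e. a set $\{(y_1(a),\dots,y_{N'}(a)):a\in\Lambda\}$ where each $y_i$ is either constant or $y_i(a)=a$, and at least one is of the second kind. It is the only external combinatorial result used.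

**Affine form (HJ).** For all $t\ge1$ and $r$ there is $h(t,r)=h_q(t,r)$ such that for $N\ge h(t,r)$ every $r$-coloring of the points of $AG(N,q)$ has a monochromatic affine $t$-flat.

*Proof.* Use the alphabet $\mathbb F_q^t$. A combinatorial line in $(\mathbb F_q^t)^{N'}=\mathbb F_q^{tN'}$ is the image of the injective affine map $a\mapsto(y_1(a),\dots,y_{N'}(a))$, so it is an affine $t$-flat. Put $h(t,r)=tN'$; for larger $N$ restrict to a subflat. $\square$

**Projective form.** For all $r,m$ there is $R(m,r)=R_q(m,r)$ such that for every $r$-coloring of the points of $\mathbb F_q^N$, $N\ge R(m,r)$, some $m$-space has all its points of one color. (This is a case of Graham–Leeb–Rothschild, Adv. Math. 8 (1972).)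

*Proof.* Put $N_1=1$ and $N_{M+1}=1+h(N_M,r)$.

**Step 1: monochromatic layers.** We claim that if $\dim X\ge N_M$, there is a chain $U_1>U_2>\dots>U_M>U_{M+1}=0$ in $X$ with $\dim U_i=M+1-i$ such that all points of $U_i\setminus U_{i+1}$ have one color, for each $i$. For $M=1$ take any point. Let $\dim X\ge N_{M+1}$ and let $Y$ be a hyperplane of $X$. The points of $X\setminus Y$ form an affine space of dimension $\dim X-1\ge h(N_M,r)$, so (HJ) gives a monochromatic flat $x+D$ with $D\le Y$, $\dim D=N_M$. By induction $D$ contains a chain $U_2>\dots>U_{M+1}>U_{M+2}=0$ with monochromatic layers and $\dim U_2=M$. Put $U_1=\langle x\rangle+U_2$. The points of $U_1\setminus U_2$ are $\langle x+u\rangle$ with $u\in U_2\le D$, all of one color.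

**Step 2: choose layers of the same color.** Let $M=r(m-1)+1$ and $R(m,r)=N_M$. By pigeonhole, $m$ layers have the same color, say with indices $i_1<\dots<i_m$. Choose $x_s\in U_{i_s}\setminus U_{i_s+1}$. Let $v=\sum\alpha_sx_s$ with not all $\alpha_s$ zero, and let $s$ be the least index with $\alpha_s\ne0$. The later $x_{s'}$ lie in $U_{i_{s'}}\le U_{i_s+1}$, so $v\in U_{i_s}\setminus U_{i_s+1}$. Thus the $x_s$ are independent and every point of their span has the common color. $\square$

## 5. Functions on affine space with $j$-flat sums 0 and 1

The projective form gives a large subspace $W$ on which a weight vanishes (after complementing). The points of an $(m+1)$-space $\langle W,p\rangle$ off $W$ form an affine space, where $k$-spaces leave flats of dimension $k-1$. So we need the affine analogue of the classification.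

**Lemma A.** Let $j\ge1$ and $t=3j+2$. There is $d_0=d_0(q,j)\ge t$ such that for $A=AG(d,q)$ with $d\ge d_0$ the following holds. If $g:A\to\mathbb R$ satisfies $g(\Phi):=\sum_{x\in\Phi}g(x)\in\{0,1\}$ for all $j$-flats $\Phi$, then $g\in\{0,\ \delta_x,\ q^{-j},\ q^{-j}-\delta_x\}$ for some $x\in A$.

*The case $q=2$, $j=1$ by hand.* Lines are pairs of points, so $g(x)+g(y)\in\{0,1\}$ for all $x\ne y$. Suppose $d\ge2$. With a third point $z$, $2g(x)=(g(x)+g(y))+(g(x)+g(z))-(g(y)+g(z))\in\{-1,0,1,2\}$. As pair sums are integers, either all values are integers, hence in $\{0,1\}$ with at most one equal to $1$, or all are $\pm\frac12$ with at most one equal to $-\frac12$. This is exactly the list.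

*What second moments give, and where they stop.* For general $q,j$ a natural try is to count $\sum_\Phi g(\Phi)^2=\sum_\Phi g(\Phi)$ over the $j$-flats of a $b$-flat $B$. This gives (3) below, which expresses $\sum_Bg^2$ through $g(B)$. If $g(B)$ were small, the support of $g$ would be small and we would be done. But nonnegativity of (3) only says $0\le g(B)\le[b]/[j]$, and $[b]/[j]\ge q^{b-j}$, so this adds nothing to the trivial bound in (a) below. Nor can it: the constant $q^{-j}$ has full support. The symmetry $g\mapsto q^{-j}-g$ has to be broken first. This is what Ramsey is for: we find a flat $F$ with $g=0$ on $F$, and compare (3) in $B\supset F$ with (3) in the translates of $F$ in $B$. Since one of the $q$ slices is empty, the two computations are compatible only for small $g(B)$.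

*Proof.*

**Step (a): integrality of sums.** Let $B$ be a flat of dimension $b\ge j$. A parallel class of $j$-flats of $B$ partitions $B$ into $q^{b-j}$ flats, and $g(B)$ is the number of those with $g(\Phi)=1$. So $g(B)$ is an integer with $0\le g(B)\le q^{b-j}$.

**Step (b): the second moment.** In $B$ there are $\binom bj_q$ $j$-flats through one point and $\binom{b-1}{j-1}_q$ through two points; the ratio is $[b]/[j]$. Hence
$$\sum_\Phi g(\Phi)=\tbinom bj_q\,g(B),\qquad \sum_\Phi g(\Phi)^2=\tbinom bj_q\sum_{B}g^2+\tbinom{b-1}{j-1}_q\Bigl(g(B)^2-\sum_Bg^2\Bigr).$$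
The two left sides are equal. Multiply by $[j]/\binom{b-1}{j-1}_q$ to get $[b]g(B)=[b]\sum g^2+[j]\bigl(g(B)^2-\sum g^2\bigr)$, that is,
$$([b]-[j])\sum_{x\in B}g(x)^2=g(B)\bigl([b]-[j]\,g(B)\bigr). \tag{3}$$

**Step (c): few values.** Let $d\ge j+1$, $x\in B$ with $\dim B=j+1$, and let $a$ be the number of $j$-flats $\Phi\ni x$ of $B$ with $g(\Phi)=1$. There are $[j+1]$ $j$-flats of $B$ through $x$ and $[j]$ through $x$ and a second point, so
$$a=[j+1]g(x)+[j](g(B)-g(x))=q^jg(x)+[j]g(B).$$
As $0\le a\le[j+1]$ and $0\le g(B)\le q$ by (a), $q^jg(x)=a-[j]g(B)$ is an integer between $-q[j]=1-[j+1]$ and $[j+1]$. Hence $g$ takes at most $2[j+1]$ values, and its nonzero values have modulus at least $q^{-j}$.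

**Step (d): a flat on which $g$ vanishes.** Put $d_0=\max(t,h(t,2[j+1]))$ and let $d\ge d_0$. By (c) and (HJ), $g$ is constant on some $t$-flat $F$, with value $v$ say. Summing over a $j$-flat of $F$, $q^jv\in\{0,1\}$. The function $q^{-j}-g$ satisfies the same hypothesis, since its sum over $\Phi$ is $1-g(\Phi)$, and the list in the lemma is closed under this complement. So we may assume $g=0$ on $F$.

**Step (e): the total over a $(t+1)$-flat containing $F$ is at most $(q-1)^2$.** Let $B\supset F$ be a $(t+1)$-flat, $F_1,\dots,F_{q-1}$ the other translates of $F$ in $B$, $T_i=g(F_i)$, $S=\sum_iT_i=g(B)$, $Q=\sum_iT_i^2$. By (3) in the $F_i$ (and $g=0$ on $F$), and by (3) in $B$,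
$$\frac{[t]S-[j]Q}{[t]-[j]}=\sum_Bg^2=\frac{[t+1]S-[j]S^2}{[t+1]-[j]}.$$
Cross-multiply. The terms $[t][t+1]S$ cancel, and the other terms linear in $S$ combine to $[j]([t+1]-[t])S=[j]q^tS$. Dividing by $[j]$,
$$q^tS=Q\bigl([t+1]-[j]\bigr)-S^2\bigl([t]-[j]\bigr). \tag{4}$$
By Cauchy–Schwarz $S^2\le(q-1)Q$. Since $[t+1]=q[t]+1$, (4) gives
$$q^tS\ge Q\bigl([t+1]-(q-1)[t]+(q-2)[j]\bigr)=Q\bigl([t]+1+(q-2)[j]\bigr)\ge Q\bigl([t]+1\bigr).$$
Now $(q-1)([t]+1)=q^t-1+q-1\ge q^t$, so $Q\le(q-1)S$. Therefore $S^2\le(q-1)Q\le(q-1)^2S$ and $S\le(q-1)^2$.

**Step (f): values in $\{0,1\}$ on $B$.** If $S=0$, then (3) gives $\sum_Bg^2=0$, so $g=0$ on $B$. Suppose $S\ge1$. Then $[t+1]-[j]S\le[t+1]-[j]$, so (3) gives $\sum_Bg^2\le S\le(q-1)^2$. By (c) the support of $g|_B$ has size $\sigma\le(q-1)^2q^{2j}$. Let $p$ be a support point. Each other point lies in a proportion $[j]/[t+1]$ of the $j$-flats of $B$ through $p$, so the proportion of those containing another support point is at most $(\sigma-1)[j]/[t+1]$. This is less than $1$, because $(q-1)[j]<q^j$ gives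
$$(q-1)^2q^{2j}[j]<(q-1)q^{3j}<q^{3j+2}=q^t\le[t+1].$$
So some $j$-flat meets the support only in $p$; its sum is $g(p)\in\{0,1\}$, and hence $g(p)=1$.

**Step (g): conclusion.** Every point outside $F$ lies in such a $B$, so $g$ has values in $\{0,1\}$ on $A$. (If $d=t$, then $F=A$ and $g=0$.) Two points with $g=1$ would lie in a common $j$-flat with sum at least $2$. Hence $g=0$ or $g=\delta_x$. $\square$

## 6. Proof of Theorem 1: from a zero subspace to the whole space

Let $w$ be a $k$-weight on $X=\mathbb F_q^n$. Put $j=k-1$ and $m=d_0(q,j)$, so $m\ge3j+2=3k-1>k$. Put $N_0(q,k)=R(m,r)$ with $r=([k]+1)([k+1]+1)$, and let $n\ge N_0(q,k)$; then $n\ge m\ge k+1$.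

**Step 1: a subspace on which $w$ vanishes.** By (1), $w$ takes at most $r$ values, so it is constant on some $m$-space $W$. Summing over a $k$-space in $W$, the constant is $0$ or $\frac1{[k]}$. Replacing $w$ by $\frac1{[k]}-w$ if necessary, assume $w=0$ on $W$. We show that $w$ is low.

**Step 2: apply Lemma A around $W$.** For a point $p\notin W$, the *class* $A_p$ is the set of points of $\langle W,p\rangle$ off $W$; it is an $AG(m,q)$. If $L\le\langle W,p\rangle$ is a $k$-space not in $W$, then $\dim(L\cap W)=k-1$ and $L\setminus W$ is a $j$-flat of $A_p$; conversely a $j$-flat $x+D'$ with $D'\le W$ comes from $L=\langle x\rangle+D'$. As $w=0$ on $W$, $w(L\setminus W)=w(L)\in\{0,1\}$. Lemma A, with $q^{-j}=c$, gives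
$$w|_{A_p}\in\{0,\delta_x\}\ \ (\textbf{type 0})\qquad\text{or}\qquad w|_{A_p}\in\{c,\,c-\delta_x\}\ \ (\textbf{type 1}).$$
Since $0<c\le\frac12$, the value sets $\{0,1\}$ and $\{c,c-1\}$ are disjoint, so the type is well defined. Call $x$ *exceptional*. Each class has at most one exceptional point, and the classes are the points of $PG(X/W)$. Let $Z$ be the set of exceptional points; $Z\cap W=\emptyset$.

**Step 3: $k$-spaces that avoid exceptional points.** Let $U\supset W$ with $\dim U=m+2$, so $U\setminus W$ is a union of $q+1$ classes. Let $A_0,A_1$ be two of them, $x\in A_0$, $D\le W$ of dimension $k-2$. For $y\in A_1$ put $L=\langle x,y\rangle+D$. It is a $k$-space with $L\cap W=D$ and $L\cap\langle W,x\rangle=\langle x\rangle+D$. Since $L/D$ maps isomorphically onto $U/W$, $L$ meets each class of $U$ in $[k-1]-[k-2]=q^{k-2}$ points. *Claim: for all but at most $q^{k-1}$ points $y\in A_1$, $L$ contains no exceptional point outside $\langle W,x\rangle$; since $q^{k-1}<q^m=|A_1|$, such $y$ exist.* Indeed, let $z\in L$ be exceptional with $z\in U\setminus\langle W,x\rangle$. Writing vectors, $z=\alpha x+\beta y+d$ with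 $d\in D$ and $\beta\ne0$, so $y\in\langle x,z\rangle+D$. This $k$-space is of the same kind ($x,z$ are independent modulo $W$), so it has $q^{k-2}$ points in $A_1$. There are at most $q$ exceptional points $z$ in the $q$ classes of $U$ other than $A_0$, so at most $q\cdot q^{k-2}$ points $y$ are excluded.

**Step 4: types along a line of $PG(X/W)$.** Let $U$ be as in Step 3, and let $s$ of its $q+1$ classes have type 1. Choose $x\in A_0$ such that $\langle x\rangle+D$ does not contain the exceptional point of $A_0$ (if there is one). This is possible: if $z\in\langle x\rangle+D$ is that point, then $x\in\langle z\rangle+D$, which has only $q^{k-2}<q^m$ points off $W$. Choose $y$ by Step 3. Then $L$ contains no exceptional points at all, so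
$$w(L)=s\,q^{k-2}c=\frac sq\in\{0,1\}.$$
So $s\in\{0,q\}$: the set $\mathcal T$ of type 0 classes meets each line of $PG(X/W)$ in $q+1$ points or $1$ point.

**Step 5: a global hyperplane.** A set of points meeting every line in $1$ or $q+1$ points contains every line joining two of its points, so it is a subspace; if it misses a point $z$, every line through $z$ meets it, so together with $z$ it spans everything, and it is a hyperplane. So $\mathcal T$ is everything or a hyperplane of $PG(X/W)$. (If $\dim X/W\le1$ this is trivial; with one class of type 1 the hyperplane is empty.) Lifting to $X$, there is $\pi\supseteq W$, equal to $X$ or a hyperplane of $X$, with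
$$w=c\,1_{X\setminus\pi}+h,\qquad h=\sum_{x\in Z\cap\pi}\delta_x-\sum_{x\in Z\setminus\pi}\delta_x ,$$
and for every $k$-space $L$, with $[L\not\subseteq\pi]$ equal to $1$ if $L\not\subseteq\pi$ and $0$ otherwise,
$$w(L)=[L\not\subseteq\pi]+h(L). \tag{5}$$

**Step 6: at most one exceptional point.** Suppose first $\pi=X$. Two points of $Z$ lie in a common $k$-space $L$, as $k\ge2$, and (5) would give $w(L)\ge2$. So $|Z|\le1$ and $w=0$ or $w=\delta_x$.

Now let $\pi$ be a hyperplane, and suppose there is $x\in Z\cap\pi$. Pick a class $A\not\subseteq\pi$; it differs from the class of $x$, which lies in $\pi$. Apply Step 3 to $U=\langle W,x,A\rangle$, with this $x$, with $A_1=A$ and any $D\le W$ of dimension $k-2$. We get $y\in A$ such that $L=\langle x,y\rangle+D$ has no exceptional point outside $\langle W,x\rangle$. Inside $\langle W,x\rangle$ the only exceptional point is $x$. As $y\notin\pi$, (5) gives $w(L)=1+1=2$, a contradiction. So $Z\cap\pi=\emptyset$. Two points of $Z$ in a common $k$-space $L$ would give $w(L)\le1-2<0$, again a contradiction. So $|Z|\le1$ and $w=c1_{X\setminus\pi}$ or $c1_{X\setminus\pi}-\delta_x$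 with $x\notin\pi$.

In all cases $w$ is low. $\square$

## 7. Homogeneous functions on singular vectors that are additive on orthogonal pairs

To glue the hyperplanes found in the various generators into a hyperplane of $V$, we need a linear functional on a space where we only control its values on singular vectors. If $u,v$ are singular and orthogonal, then $u+v$ is singular, so the hypothesis below makes sense.

**Lemma B.** Let $X$ be of rank $r\ge2$ (type $Sp$ only for $q$ odd), $\mathcal S$ its set of singular vectors (including $0$), and $\lambda:\mathcal S\to\mathbb F_q$ with $\lambda(au)=a\lambda(u)$ for $a\in\mathbb F_q$, and $\lambda(u+v)=\lambda(u)+\lambda(v)$ for orthogonal $u,v\in\mathcal S$. Then $\lambda$ is the restriction of a linear functional of $X$.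

*The restriction on $Sp$ is needed.* Let $q$ be even and let $Q$ be a quadratic form on $\mathbb F_q^{2r}$ whose bilinear form is the given alternating form. Every vector is isotropic, and $\lambda(v)=\sqrt{Q(v)}$ satisfies the hypotheses: $Q(av)=a^2Q(v)$, and $Q(u+v)=Q(u)+Q(v)$ for orthogonal $u,v$, while the square root is additive in characteristic 2. It is not linear, since otherwise $Q$ would be additive and the form zero. This is why $Sp(2n,q)$, $q$ even, is placed in $\mathbb F_q^{2n+1}$.

*Proof.* Write $X=E\oplus F\oplus N$ as in (P1). Because $E$ and $F$ are singular, $\lambda$ is linear on each. Subtract the linear functional that agrees with $\lambda$ on $E$ and on $F$ and is $0$ on $N$; so assume $\lambda=0$ on $E\cup F$. Below $a,e\in E$, $b,f\in F$, $\nu\in N$, with decorations. By the non-degenerate pairing, we can prescribe the values $\langle e,f\rangle$ of an unknown $f\in F$ on independent vectors $e$ of $E$, and similarly with $E,F$ exchanged.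

**Step 1: vectors $a+b$ with $\langle a,b\rangle=0$.** Then $\lambda(a+b)=\lambda(a)+\lambda(b)=0$. In orthogonal types $Q(a+b)=B(a,b)$, so this covers all of $\mathcal S\cap(E+F)$.

**Step 2: all of $\mathcal S\cap(E+F)$ in types $Sp$ and $U$.** Let $v=a+b\in\mathcal S$ with $\beta=\langle a,b\rangle\ne0$; in type $U$, $\langle v,v\rangle=\beta+\bar\beta=0$. The plan is to find a partner $v'$ for which $v+v'$ falls under Step 1, and then to use the same partner for a multiple of $v$.

As $r\ge2$, choose $0\ne e'\in E\cap b^\perp$. Since $a\notin b^\perp$, $e'$ and $a$ are independent, so there is $f'\in F$ with $\langle a,f'\rangle=0$ and $\langle e',f'\rangle=-\beta$. Put $v'=e'+f'$. It is singular (in type $U$, $\langle v',v'\rangle=-\beta-\bar\beta=0$). Also $\langle v,v'\rangle=\langle a,f'\rangle+\langle b,e'\rangle=0$. And $v+v'=(a+e')+(b+f')$ with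
$$\langle a+e',b+f'\rangle=\beta+0+0-\beta=0 .$$
By Step 1, $\lambda(v)+\lambda(v')=\lambda(v+v')=0$.

For $s\in\mathbb F_q^*$ let $v_s=sa+\bar s^{-1}b$, where $\bar s=s$ in type $Sp$. Then $\langle sa,\bar s^{-1}b\rangle=s\cdot s^{-1}\beta=\beta$, so $v_s\in\mathcal S$, and still $e'\in b^\perp$ and $\langle sa,f'\rangle=0$. The same $e',f'$ therefore work for $v_s$, and $\lambda(v_s)=-\lambda(v')=\lambda(v)$. Take $s=-1$ in type $Sp$ ($q$ odd), and $s\ne1$ with $s\bar s=1$ in type $U$ (there are $\sqrt q+1\ge3$ elements of norm $1$). Then $\bar s^{-1}=s$, so $v_s=sv$ and $(s-1)\lambda(v)=0$. Hence $\lambda(v)=0$. Thus $\lambda=0$ on $\mathcal S\cap(E+F)$ in all types. If $N=0$ we are done.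

**Step 3: for $0\ne\nu\in N$, $\lambda(a+b+\nu)$ depends only on $\nu$.** The vector $a+b+\nu$ is in $\mathcal S$ iff $\langle a,b\rangle=-Q(\nu)$ (orthogonal types), respectively $\beta+\bar\beta=-\langle\nu,\nu\rangle$ with $\beta=\langle a,b\rangle$ (unitary types). Since $N$ is anisotropic, $\langle a,b\rangle\ne0$.

(i) *Fixed value of $\langle a,b\rangle$.* If $\langle a,b\rangle=\langle a',b\rangle$, then $v'=a'+b+\nu$ is in $\mathcal S$ and $a-a'\in\mathcal S$ is orthogonal to it, so $\lambda(a+b+\nu)=\lambda(v')+\lambda(a-a')=\lambda(v')$. The same holds for changing $b$ with $\langle a,b\rangle$ fixed. Now let $\langle a,b\rangle=\langle a_1,b_1\rangle=\beta\ne0$; then $b,b_1\ne0$. If $b=b_1$ or $b,b_1$ are independent, choose $a''$ with $\langle a'',b\rangle=\langle a'',b_1\rangle=\beta$ and pass $(a,b)\to(a'',b)\to(a'',b_1)\to(a_1,b_1)$, changing one entry at a time. If $b_1\in\langle b\rangle\setminus\{b\}$, choose $b_2\notin\langle b\rangle$ (possible as $r\ge2$) and $a_2$ with $\langle a_2,b_2\rangle=\beta$, and pass through $(a_2,b_2)$, which is independent in its second entry from both $b$ and $b_1$. In orthogonal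 types $\beta=-Q(\nu)$ is fixed, so the claim is proved there.

(ii) *Unitary types, two different allowed values $\beta\ne\beta'$.* Put $\mu=\langle\nu,\nu\rangle=\bar\mu$, so $\beta+\bar\beta=\beta'+\bar\beta'=-\mu$. Let $e_1,e_2\in E$ be independent and choose $b,b'\in F$ with
$$\langle e_1,b\rangle=\beta,\quad\langle e_2,b\rangle=-\mu,\quad\langle e_1,b'\rangle=0,\quad\langle e_2,b'\rangle=\beta'.$$
Then $v=e_1+b+\nu$ and $v'=e_2+b'+\nu$ are in $\mathcal S$, and $\langle v,v'\rangle=\langle e_1,b'\rangle+\overline{\langle e_2,b\rangle}+\mu=0-\mu+\mu=0$. So $v-v'\in\mathcal S\cap(E+F)$ is orthogonal to $v'$, and by Step 2 $\lambda(v)=\lambda(v')+\lambda(v-v')=\lambda(v')$. Together with (i) the claim follows.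

**Step 4: the dependence on $\nu$ is linear.** By (P4) every $\nu\in N$ occurs in some singular $a+b+\nu$. So $\lambda(a+b+\nu)=\varphi(\nu)$ for a function $\varphi$ on $N$, with $\varphi(0)=0$ by Steps 1 and 2, and $\varphi(\tau\nu)=\tau\varphi(\nu)$ by homogeneity of $\lambda$. If $\dim N=1$, $\varphi$ is linear. If $\dim N=2$ (type $O^-$) and $\nu_1,\nu_2\in N$, choose independent $e_1,e_2\in E$ and $b_1,b_2\in F$ with
$$B(e_1,b_1)=-Q(\nu_1),\quad B(e_2,b_1)=0,\quad B(e_2,b_2)=-Q(\nu_2),\quad B(e_1,b_2)=-B(\nu_1,\nu_2).$$
The vectors $v_i=e_i+b_i+\nu_i$ are singular, as $Q(v_i)=B(e_i,b_i)+Q(\nu_i)=0$, and orthogonal, as $B(v_1,v_2)=B(e_1,b_2)+B(e_2,b_1)+B(\nu_1,\nu_2)=0$. So $\varphi(\nu_1+\nu_2)=\lambda(v_1+v_2)=\varphi(\nu_1)+\varphi(\nu_2)$. Hence $\varphi$ is linear, and $\lambda$ is the restriction of the functional $a+b+\nu\mapsto\varphi(\nu)$. $\square$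

## 8. Sets meeting every singular line in 1 or $q+1$ points

**Lemma C.** Let $n\ge3$ and let $T\subseteq\mathcal P$ meet every singular line in $1$ or $q+1$ points. Then $T=\mathcal P$, or $T=\pi\cap\mathcal P$ for a hyperplane $\pi$ of $V$, and $\pi=\langle T\rangle$. (Cf. Cohen–Shult, Geom. Dedicata 35 (1990).)

One would like to define $\pi=\langle T\rangle$ and show that it is not all of $V$. Nothing in the hypothesis says so directly, and the grid of Section 3 shows that in rank 2 it can be false. Instead we look at $T$ from a point $x\notin T$: on $x^\perp$ the set $T$ is a graph over singular vectors, which Lemma B linearizes. One further point $y$ of $T$ then fixes a candidate $\pi$, and we must show that $T$ and $\pi$ agree also off $x^\perp$.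

*Proof.* Assume $T\ne\mathcal P$ and let $x\in\mathcal P\setminus T$. Note that a singular line with two points in $T$ lies in $T$.

**Step 1: there is $y\in T\setminus x^\perp$.** Suppose $T\subseteq x^\perp$. Let $u\ne x$ be a point of $\mathcal P\cap x^\perp$. Extending $x,u$ to a hyperbolic basis gives $z\in\mathcal P$ with $z\perp u$, $z\not\perp x$. The singular line $uz$ meets $x^\perp$ only in $u$, and it meets $T\subseteq x^\perp$, so $u\in T$. Hence every singular line through $x$ has exactly $q$ points in $T$. As $q\ne1,q+1$, this is impossible.

**Step 2: $T\cap x^\perp$ is a linear section.** Choose spanning vectors, again called $x,y$, with $\langle x,y\rangle=1$, and let $V_0=\{x,y\}^\perp$, of rank $n-1\ge2$; then $x^\perp=\langle x\rangle\oplus V_0$. For a singular vector $0\ne u\in V_0$ the line $\langle x,u\rangle$ is singular and contains $x\notin T$, so it has exactly one point in $T$, say $\langle u+\lambda(u)x\rangle$. Put $\lambda(0)=0$. Replacing $u$ by $au$ does not change the line, so $\lambda(au)=a\lambda(u)$.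

Let $u,v\in V_0$ be singular, orthogonal and independent. The singular plane $\langle x,u,v\rangle$ has exactly one point of $T$ on each of its $q+1$ lines through $x$, so $q+1$ points of $T$. The line joining two of them lies in $T$ and has $q+1$ points, so it is all of $T\cap\langle x,u,v\rangle$. Thus this intersection is the line $\langle u+\lambda(u)x,\ v+\lambda(v)x\rangle$. It contains $\langle u+v+(\lambda(u)+\lambda(v))x\rangle$, which is on $\langle x,u+v\rangle$, whence $\lambda(u+v)=\lambda(u)+\lambda(v)$. For dependent $u,v$ additivity follows from homogeneity.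

By Lemma B, $\lambda$ is the restriction of a linear functional $\psi$ of $V_0$. Put $H=\{u+\psi(u)x:u\in V_0\}$. A point of $x^\perp$ spanned by $\alpha x+u$ is singular iff $u$ is singular; it is $x$ if $u=0$, which lies in neither $T$ nor $H$; and for $u\ne0$ it lies in $T$ iff $\alpha=\lambda(u)=\psi(u)$. So $T\cap x^\perp=H\cap\mathcal P$.

**Step 3: the candidate hyperplane.** Let $\pi=H\oplus\langle y\rangle$. As $\dim H=\dim V-2$, $H\subseteq x^\perp$ and $y\notin x^\perp$, $\pi$ is a hyperplane and $\pi\cap x^\perp=H$. Put $T_1=T$ and $T_2=\pi\cap\mathcal P$. Both meet every singular line in $1$ or $q+1$ points, and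
$$T_1\cap x^\perp=T_2\cap x^\perp=H\cap\mathcal P,\qquad y\in Y:=(T_1\cap T_2)\setminus x^\perp .$$
Let $\Delta$ be the symmetric difference of $T_1$ and $T_2$; so $\Delta\cap x^\perp=\emptyset$. Suppose $\Delta\ne\emptyset$ and let $z\in\Delta$, say $z\in T_i\setminus T_{i'}$ with $\{i,i'\}=\{1,2\}$. Steps 4–6 derive a contradiction.

**Step 4: no point of $Y$ is collinear with a point of $\Delta$.** Suppose $y'\in Y$ is collinear with $z$. The line $y'z$ has two points in $T_i$, so lies in $T_i$; it contains $y'\in T_{i'}$ and $z\notin T_{i'}$, so meets $T_{i'}$ only in $y'$. But it meets $x^\perp$ in a point $t$, and $t\ne y'$ since $y'\notin x^\perp$. Then $t\in T_i\cap x^\perp=T_{i'}\cap x^\perp$, a contradiction. Here $z$ was an arbitrary element of $\Delta$.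

**Step 5: for every $y'\in Y$, $H\cap\mathcal P\cap y'^\perp=H\cap\mathcal P\cap z^\perp$.** Let $t\in H\cap\mathcal P\cap y'^\perp$. The line $y't$ has two points in each of $T_1,T_2$, so it lies in $T_1\cap T_2$; its points other than $t$ are off $x^\perp$, hence in $Y$. If $t\not\perp z$, the unique point of $y't$ in the hyperplane $z^\perp$ is not $t$, so it is in $Y$ and collinear with $z$, contradicting Step 4. Conversely let $t\in H\cap\mathcal P\cap z^\perp$. Then $zt\subseteq T_i$, and $zt\cap T_{i'}=\{t\}$ because $z\notin T_{i'}$; so the points of $zt$ other than $t$ are in $\Delta$. If $t\not\perp y'$, the unique point of $zt$ in $y'^\perp$ is in $\Delta$ and collinear with $y'$, contradicting Step 4.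

**Step 6: contradiction.** By Step 5, $\Theta:=H\cap\mathcal P\cap y'^\perp$ is the same set for all $y'\in Y$. With $y'=y$ we get $\Theta=T\cap x^\perp\cap y^\perp=T\cap V_0$. Let $t,t'\in\Theta$. As seen in Step 5, $y+t$ (on the line $yt$, and not equal to $t$) spans a point of $Y$. So $t'\perp y+t$; also $t'\perp y$; hence $t'\perp t$. Thus $\Theta$ consists of pairwise orthogonal points and lies in a generator $G$ of $V_0$. Let $G'$ be a generator of $V_0$ with $G\cap G'=0$. As $\dim G'=n-1\ge2$, $G'$ contains a singular line; it meets $T$, in a point of $T\cap V_0=\Theta\subseteq G$. This contradicts $G\cap G'=0$.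

So $\Delta=\emptyset$ and $T=\pi\cap\mathcal P$.

**Step 7: $\pi=\langle T\rangle$.** By (P4), $V_0$ is spanned by singular vectors $u$, so $H$ is spanned by the singular vectors $u+\psi(u)x$, which span points of $T$. With $y\in T$ we get $\langle T\rangle\supseteq H+\langle y\rangle=\pi$, and $T\subseteq\pi$ gives equality. $\square$

## 9. From weights on generators to the classification

We prove Theorem 2. Let $n\ge\max(3,k+1)$ and let $(q,n,k)$ be good.

**Step 1: the listed functions are Boolean of degree 1.** They are $\{0,1\}$-valued by the disjointness of supports noted after Theorem 3. A singular $k$-space has $q^{k-1}$ points off $\pi$ if it is not contained in $\pi$, and none otherwise; and it has $[k]$ points. So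
$$\pi^-=\sum_{p\in\mathcal P\setminus\pi}c\,p^+,\qquad 1=\sum_{p\in\mathcal P}\tfrac1{[k]}\,p^+ . \tag{6}$$
Hence all functions in (I)–(III) and their complements have degree $1$.

Conversely let $f=\sum_{p\in\mathcal P}w(p)p^+$ be Boolean. By Section 2 and goodness, $w|_G$ is low or high for each generator $G$.

**Step 2: all generators are low, or all are high.** Low weights have values in $\Lambda=\{0,1,c,c-1\}$ and high weights in $\frac1{[k]}-\Lambda$. These two sets are disjoint. Otherwise $a+b=\frac1{[k]}$ with $a,b\in\Lambda$. But $0<\frac1{[k]}<c\le\frac12$ (as $[k]>q^{k-1}\ge2$), whereas the possible sums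
$$0,\quad 1,\quad c,\quad c-1,\quad 2,\quad 1+c,\quad 2c,\quad 2c-1,\quad 2c-2$$
all lie outside the open interval $(0,c)$. Hence the value $w(p)$ decides whether the generators on $p$ are low or high, and all generators on $p$ agree. Two collinear points lie in a common generator, and two non-collinear points are collinear with a common point. So all generators agree. Replacing $f$ by $1-f$, and thus $w$ by $\frac1{[k]}-w$ in view of (6), assume that all are low.

**Step 3: the global hyperplane.** Let $T=\{p\in\mathcal P:w(p)\in\{0,1\}\}$. Since $c,c-1\notin\{0,1\}$, the list of low weights shows that $T\cap G$ is $G$ or a hyperplane of $G$, for each generator $G$. Every singular line lies in a generator, so it meets $T$ in $1$ or $q+1$ points. By Lemma C, $T=\mathcal P$ or $T=\pi\cap\mathcal P$ with $\pi$ a hyperplane of $V$. Moreover a low weight takes values in $\{1,c-1\}$ at no more than one point, and collinear points share a generator; so the points $p$ with $w(p)\in\{1,c-1\}$ form a partial ovoid.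

**Step 4: the case $T=\mathcal P$.** Then $w=1_M$ with $M$ a partial ovoid, and $f=\sum_{s\in M}s^+$ is of type (I).

**Step 5: the case $T=\pi\cap\mathcal P\ne\mathcal P$.** Let $M=\{p:w(p)=c-1\}$, a partial ovoid in $\mathcal P\setminus\pi$. The other points off $\pi$ have weight $c$. Suppose $w(p)=1$ for some $p$. The only low weight with value $1$ at $p$ is $\delta_p$, so every generator on $p$ lies in $T$. Every point collinear with $p$ is in such a generator, so $p^\perp\cap\mathcal P\subseteq T\subseteq\pi$. As $p^\perp$ is spanned by its singular points, $\pi=p^\perp$. Another point $p'$ of weight $1$ would lie in $T\subseteq p^\perp$ and be collinear with $p$, contradicting that points of weight $1$ form a partial ovoid. So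
$$w=c\,1_{\mathcal P\setminus\pi}-1_M\qquad\text{or}\qquad w=c\,1_{\mathcal P\setminus p^\perp}+\delta_p-1_M .$$
By (6), $f=\pi^--\sum_Ms^+$ or $f=(p^\perp)^-+p^+-\sum_Ms^+$. That is, $1-f=\pi^++\sum_Ms^+$, of type (II), or $1-f=(p^\perp)^+-p^++\sum_Ms^+$, of type (III).

**Step 6: uniqueness.** As $n\ge k+1$, every point lies in a singular $(k+1)$-space, and (1) applied there shows that $f$ determines $w$. The weight of $1-f$ is $\frac1{[k]}-w$. Since $\Lambda$ and $\frac1{[k]}-\Lambda$ are disjoint, at most one of $f,1-f$ has a weight with values in $\Lambda$. On the other hand, a function as in (I) has weight $1_M$, and the *complements* of functions as in (II), (III) have weights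
$$c\,1_{\mathcal P\setminus\pi}-1_M,\qquad c\,1_{\mathcal P\setminus p^\perp}+\delta_p-1_M$$
by (6), all with values in $\Lambda$. So exactly one of $f,1-f$ has a $\Lambda$-valued weight $w^*$, and however $f$ is represented, this is the listed function itself for type (I) and its complement for types (II), (III). Now read off the data from $w^*$. Values in $\{c,c-1\}$ occur iff the type is not (I), because $\mathcal P$ spans $V$ and so $\mathcal P\not\subseteq\pi$. If they occur, the value $1$ occurs iff the type is (III). The type fixes whether the listed function is the one with weight $w^*$ or its complement, so the choice between $f$ and $1-f$ is determined. Finally, $M$ is the set where $w^*=1$ in type (I) and where $w^*=c-1$ in types (II), (III); $p$ is the point where $w^*=1$ in type (III); and $T=\{w^*\in\{0,1\}\}=\pi\cap\mathcal P$ (with $\pi=p^\perp$ in type (III)), so $\pi=\langle T\rangle$ by Lemma C. $\square$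

With Theorem 1 this also completes the proof of Theorem 3. In particular, for $n\ge n_{q,k}$ the Boolean degree $1$ functions correspond bijectively to a sign together with one of the following: a partial ovoid; a pair (hyperplane, partial ovoid off it); a pair (degenerate hyperplane $p^\perp$ with its vertex removed, partial ovoid off $p^\perp$). At most one hyperplane ever occurs.

## 10. Transfer from $J_q(n,k)$ rank by rank, and explicit ranks

Theorem 2 does not need $n$ large; it needs only that the single triple $(q,n,k)$ is good. This can be said without weights. Let $J_q(n,k)$ have all $k$-spaces of $\mathbb F_q^n$ as vertices, define $x^+$ and $\pi^+$ for points and hyperplanes of $\mathbb F_q^n$ as before, and let a Boolean degree $1$ function be a $\{0,1\}$-valued real linear combination of the $x^+$. Call it trivial if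
$$f^\pm\in\{0,\ x^+,\ \pi^+,\ x^+\vee\pi^+\ \text{with } x\notin\pi\}.$$

**Transfer.** Let $n\ge\max(3,k+1)$. If all Boolean degree $1$ functions on $J_q(n,k)$ are trivial, then the classification of Theorem 2 holds for all polar spaces of rank $n$ over $\mathbb F_q$.

*Proof.* It suffices to show that triviality on $J_q(n,k)$ is equivalent to goodness of $(q,n,k)$. Boolean degree $1$ functions on $J_q(n,k)$ are the functions $L\mapsto w(L)$ with $w$ a $k$-weight, and by (1) $w$ is unique, as $n\ge k+1$. The low weights $0,\ \delta_x,\ c1_{X\setminus\pi},\ c1_{X\setminus\pi}-\delta_x$ give the functions $0,\ x^+,\ 1-\pi^+,\ 1-(x^+\vee\pi^+)$, and passing from $w$ to $\frac1{[k]}-w$ passes from $f$ to $1-f$. So $f$ is trivial iff its weight is low or high. $\square$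

For example, Filmus and Ihringer (*Boolean degree 1 functions on some classical association schemes*, J. Combin. Theory Ser. A 162 (2019)) proved triviality on $J_q(n,k)$ for $q\in\{2,3,4,5\}$, $n\ge5$ and $k,n-k\ge2$. Since $\max(5,k+2)\ge\max(3,k+1)$, for these $q$ one may take the explicit value $n_{q,k}=\max(5,k+2)$.
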